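\title{Zero-sum 3-flows in 5-regular graphs}

\begin{abstract}
A $0$-sum $3$-flow on a graph assigns to every edge a value in $\{-2,-1,1,2\}$ so that the values at each vertex sum to $0$. We prove the conjecture that every $2$-edge connected $5$-regular graph has such a flow. Reduction modulo $3$ turns a flow into a spanning subgraph with all degrees in $\{1,4\}$, and Tutte's $f$-factor theorem shows that in a $2$-edge connected $5$-regular graph every such subgraph comes from a flow. The main part of the paper shows that every $5$-regular loopless multigraph has such a subgraph. This is proved in a stronger form, for graphs with degrees in $\{1,3,5\}$, by reductions in a minimal counterexample, the Gallai--Edmonds decomposition and a discharging argument.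
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G=(V,E)$ be a finite undirected graph. For a natural number $k$ and a real number $c$, a \emph{$c$-sum $k$-flow} on $G$ is a function $\omega\colon E\to\{\pm1,\dots,\pm(k-1)\}$ such that, for every vertex $v$, the values of $\omega$ on the edges at $v$ sum to $c$. We are concerned with $c=0$. A $0$-sum $k$-flow is an integer vector without zero entries in the kernel of the vertex-edge incidence matrix of $G$, and $k$ bounds the size of its entries; one asks how small $k$ can be.

Let $G$ be $r$-regular with $r$ odd. An odd number of terms $\pm1$ cannot sum to $0$, so $k=2$ is impossible and $k=3$ is the first candidate. For $r=3$ the values at a vertex must be $(2,-1,-1)$ or $(-2,1,1)$. The edges with values $\pm2$ then form a perfect matching, and conversely a perfect matching yields a flow. For $r=5$ the number of odd values at a vertex is even, and it is not $0$, because five values $\pm2$ do not sum to $0$. Four odd values must cancel one value $\pm2$. Two odd values sum to $0$ or $\pm 2$ and must cancel three values $\pm2$, whose sum is $\pm2$ or $\pm6$. This leaves four patterns: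
\begin{equation}\label{eq:patterns}
(1,2,-1,-1,-1),\quad(-2,2,2,-1,-1),\quad(-1,-2,1,1,1),\quad(2,-2,-2,1,1).
\end{equation}
If a $5$-regular graph has a perfect matching $M$, the second pattern can be used at every vertex: each component of $G-M$ is $4$-regular and has an even number of edges, so we give the values $2$ and $-1$ alternately along an Euler tour of it, and the value $-2$ to $M$. A $2$-edge connected $5$-regular graph need not have a perfect matching (Example~\ref{ex:k35}), and this is the whole difficulty. Without any connectivity assumption the flow may not exist.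

\begin{example}\label{ex:bridges}
Let $e$ be a bridge of $G$, let $U$ be the vertex set of one side, and let $\omega$ be a $0$-sum $3$-flow. Adding the vertex sums over $U$ gives $\omega(e)+2\sum_{f\subseteq U}\omega(f)=0$, so $\omega(e)=\pm2$. Hence no vertex of degree $5$ is incident with five bridges. Let $H$ be the complement in $K_7$ of the disjoint union of a path on three vertices and two edges. It has one vertex of degree $4$ and six of degree $5$, and it is connected, since two nonadjacent vertices have at least $4+5$ edges to the other five vertices and so have a common neighbor. Join a new vertex to the vertices of degree $4$ of five copies of $H$. The result is a connected simple $5$-regular graph without a $0$-sum $3$-flow.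
\end{example}

It is known that every $r$-regular graph with $r\ge3$ has a $0$-sum $5$-flow, and that for every odd $r\ge3$ with $r\ne5$ every $2$-edge connected $r$-regular graph has a $0$-sum $3$-flow. The conjecture that the latter holds for $r=5$ as well is posed in \cite{AFMZ}. We prove it.

\begin{theorem}\label{thm:flow}
Every $2$-edge connected $5$-regular graph, parallel edges allowed, admits a $0$-sum $3$-flow.
\end{theorem}

In each pattern of \eqref{eq:patterns} exactly one or exactly four values are congruent to $1$ modulo $3$. Call a spanning subgraph a \emph{$\{1,4\}$-factor} if all its degrees lie in $\{1,4\}$; we identify it with its edge set. The first step is that the residues modulo $3$ are the only obstruction when there is no bridge.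

\begin{theorem}\label{thm:corr}
Let $G$ be $2$-edge connected and $5$-regular. If $\omega$ is a $0$-sum $3$-flow, then $P_\omega=\{e:\omega(e)\equiv1 \pmod 3\}$ is a $\{1,4\}$-factor, and every $\{1,4\}$-factor of $G$ equals $P_\omega$ for some $0$-sum $3$-flow $\omega$.
\end{theorem}

It remains to find a $\{1,4\}$-factor. We use induction on the number of edges, and the induction contracts vertex sets that are left by one, three or five edges. So the statement has to admit vertices of degree $1$ and $3$. A vertex of degree $i$ is an \emph{$i$-vertex}. In a graph with all degrees in $\{1,3,5\}$, a coloring of the edges with red and blue is \emph{good} if every $5$-vertex is incident with $1$ or $4$ red edges and every $3$-vertex with $1$ or $2$ red edges; there is no condition at $1$-vertices.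

\begin{theorem}\label{thm:color}
Every loopless multigraph with all degrees in $\{1,3,5\}$ has a good coloring. In particular, every $5$-regular loopless multigraph, bridges allowed, has a $\{1,4\}$-factor.
\end{theorem}

Theorem~\ref{thm:flow} follows at once: the red edges of a good coloring form a $\{1,4\}$-factor, which comes from a flow by Theorem~\ref{thm:corr}. Section~\ref{sec:tools} recalls the tools, and Section~\ref{sec:factor} proves Theorem~\ref{thm:corr}. The rest of the paper proves Theorem~\ref{thm:color}; Section~\ref{sec:example} works one example and describes the plan.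

\section{Notation and tools}\label{sec:tools}

Graphs are finite and may have parallel edges. Loops occur only where this is said, and a loop counts twice in the degree. For $U\subseteq V$ let $G[U]$ be the induced subgraph, $e(U)$ the number of its edges, $N(U)$ the set of vertices with a neighbor in $U$, and $d(U)$ the number of edges \emph{leaving} $U$, that is, with exactly one end in $U$. For disjoint sets, $e(U,U')$ counts the edges between them. For an edge set $F$, $d_F(v)$ is the number of edges of $F$ at $v$. A component is identified with its vertex set. We write $X\setminus s$ for $X\setminus\{s\}$, $f(X)=\sum_{v\in X}f(v)$, and $[\,\cdot\,]$ for the indicator of a statement. The graph $G$ is $2$-edge connected if $d(U)\ge2$ whenever $\emptyset\ne U\subsetneq V$. If all degrees are odd, then summing them over $U$ gives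
\begin{equation}\label{eq:parity}
d(U)\equiv|U|\pmod 2 .
\end{equation}

\emph{Hall's theorem.} If $P,Q$ are disjoint sets of equal size and every $Y\subseteq P$ has at least $|Y|$ neighbors in $Q$, then some set of edges between $P$ and $Q$ matches $P$ perfectly to $Q$. We also need a version with demands and capacities.

\begin{lemma}\label{lem:F}
Let a bipartite multigraph with sides $P,Q$ and integers $a_p\ge0$ $(p\in P)$, $c_q\ge0$ $(q\in Q)$ be given. There is an edge set $F$ with $d_F(p)=a_p$ for all $p$ and $d_F(q)\le c_q$ for all $q$ if and only if $\sum_{p\in X}a_p\le\sum_{q\in Q}\min(c_q,e(X,q))$ for all $X\subseteq P$.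
\end{lemma}

\begin{proof}
Form a network with an arc of capacity $a_p$ from a source to each $p$, an arc of capacity $1$ from $p$ to $q$ for each edge $pq$, and an arc of capacity $c_q$ from each $q$ to a sink. The set $F$ exists if and only if there is an integral flow of value $\sum_{P}a_p$. Consider a cut whose source side meets $P$ in $X$. A vertex $q$ contributes $c_q$ if it is on the source side and $e(X,q)$ otherwise, so the least capacity of such a cut is $\sum_{P\setminus X}a_p+\sum_q\min(c_q,e(X,q))$. The max-flow min-cut theorem with integral capacities gives the claim.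
\end{proof}

\emph{Tutte's $f$-factor theorem.} Let $f\colon V\to\{0,1,2,\dots\}$. An \emph{$f$-factor} is a spanning subgraph in which each $v$ has degree $f(v)$. It exists if and only if for all disjoint $S,T\subseteq V$
\[
\delta_f(S,T)=f(S)+\sum_{v\in T}\bigl(\deg v-f(v)\bigr)-e(S,T)-\sum_C\pi_f(C)\ \ge\ 0,
\]
where $C$ runs over the components of $G-S-T$ and $\pi_f(C)\in\{0,1\}$ is the parity of $f(C)+e(C,T)$.

\emph{The Gallai--Edmonds structure theorem.} A graph is \emph{factor-critical} if deleting any one vertex leaves a graph with a perfect matching; such a graph has odd order, and a single vertex is factor-critical. Let $V_0$ be the set of vertices of $G$ missed by some maximum matching, $S=N(V_0)\setminus V_0$, $C=V\setminus(V_0\cup S)$, and let $\mathcal Q$ be the set of components of $G[V_0]$. Then every member of $\mathcal Q$ induces a factor-critical graph, $G[C]$ has a perfect matching, and every maximum matching matches $S$ into distinct members of $\mathcal Q$ and misses exactly $|\mathcal Q|-|S|$ vertices. By definition of $S$, all edges leaving a member of $\mathcal Q$ go to $S$.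

\emph{Submodularity.} A set function $\phi$ is \emph{submodular} if $\phi(X\cup Y)+\phi(X\cap Y)\le\phi(X)+\phi(Y)$ for all $X,Y$. Sums of submodular functions and additive functions are submodular. If $k$ is additive and nonnegative and $c\ge0$, then $X\mapsto\min(c,k(X))$ is submodular: the pairs $k(X\cap Y),k(X\cup Y)$ and $k(X),k(Y)$ have the same sum, the first pair is the more spread out, and $\min(c,\cdot)$ is concave.

\section{From $\{1,4\}$-factors to flows}\label{sec:factor}

A value in $\{-2,-1,1,2\}$ is determined by its residue modulo $3$ and its sign. If $P$ is the set of edges with residue $1$ and $E^+$ the set of edges with positive value, then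
\begin{equation}\label{eq:omega}
\omega=3\cdot 1_{E^+}-1_P-1,
\end{equation}
which takes the values $-1,2,-2,1$ on edges lying in neither set, only in $E^+$, only in $P$, in both. The sum at $v$ is $3d_{E^+}(v)-d_P(v)-5$. It vanishes exactly when $d_{E^+}(v)=2$ at vertices with $d_P(v)=1$ and $d_{E^+}(v)=3$ at vertices with $d_P(v)=4$. So, given $P$, we need a spanning subgraph with these degrees, and no other relation between $E^+$ and $P$ is required.

\begin{proposition}\label{prop:signs}
Let $G$ be $5$-regular and $2$-edge connected, let $P$ be a $\{1,4\}$-factor and $W=\{v:d_P(v)=4\}$. Then $G$ has a spanning subgraph with degree $3$ on $W$ and degree $2$ off $W$.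
\end{proposition}

\begin{proof}
Let $f=1+3\cdot1_W$ and $g=2+1_W$. An $f$-factor exists, so $\delta_f\ge0$ everywhere, and we want $\delta_g\ge0$. The two functions are linked by $f-\frac52=3h$ and $g-\frac52=h$, where $h=1_W-\frac12$: the function $g$ deviates from half the degree a third as much as $f$. We therefore compare $3\delta_g$ with $\delta_f$.

Let $S=T=\emptyset$. The only component is $V$. Both $|V|$ and $f(V)=|V|+3|W|$ are even, being congruent to degree sums, so $|W|$ is even, $g(V)$ is even and $\delta_g(\emptyset,\emptyset)=0$.

Let $S\cup T\ne\emptyset$ and $\Delta=h(S)-h(T)$. Then $f(S)+\sum_T(5-f)=3\Delta+\frac52(|S|+|T|)$ and $g(S)+\sum_T(5-g)=\Delta+\frac52(|S|+|T|)$. Counting edge ends at $S\cup T$ gives $5(|S|+|T|)=2e(S)+2e(T)+2e(S,T)+\sum_Cd(C)$. Hence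
\begin{align*}
\delta_f&=3\Delta+e(S)+e(T)+\sum_C\bigl(\tfrac12d(C)-\pi_f(C)\bigr),\\
\delta_g&=\Delta+e(S)+e(T)+\sum_C\bigl(\tfrac12d(C)-\pi_g(C)\bigr),
\end{align*}
and
\[
3\delta_g-\delta_f=2e(S)+2e(T)+\sum_C\bigl(d(C)-3\pi_g(C)+\pi_f(C)\bigr).
\]
Since $f-g=2\cdot 1_W-1$ is odd at every vertex, $\pi_f(C)\equiv\pi_g(C)+|C|\equiv\pi_g(C)+d(C)\pmod2$ by \eqref{eq:parity}. Each $C$ is a nonempty proper subset of $V$, so $d(C)\ge2$. If $d(C)$ is even, then $\pi_f=\pi_g$ and the term of $C$ is $d(C)-2\pi_g(C)\ge0$. If $d(C)$ is odd, then $d(C)\ge3$, $\pi_f=1-\pi_g$, and the term is $d(C)+1-4\pi_g(C)\ge0$. Thus $\delta_g\ge\frac13\delta_f\ge0$, and a $g$-factor exists.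
\end{proof}

The bound $d(C)\ge 2$ is the only use of $2$-edge connectivity in the paper. A component with $d(C)=1$ may contribute the term $-2$, and the graph of Example~\ref{ex:bridges} has a $\{1,4\}$-factor by Theorem~\ref{thm:color} but no flow.

\begin{proof}[Proof of Theorem~\ref{thm:corr}]
If $\omega$ is a flow, then $P_\omega$ is a $\{1,4\}$-factor by \eqref{eq:patterns}. If $P$ is a $\{1,4\}$-factor, let $E^+$ be the subgraph of Proposition~\ref{prop:signs} and define $\omega$ by \eqref{eq:omega}. The vertex sums are $6-1-5=0$ off $W$ and $9-4-5=0$ on $W$, and $P_\omega=P$.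
\end{proof}

\section{An example and the plan of the proof}\label{sec:example}

Two facts about good colorings are used throughout. First, a vertex incident with exactly one red edge satisfies the condition, whatever its degree; so a perfect matching colored red, with all other edges blue, is good. Second, exchanging the colors preserves goodness, since $\{1,4\}$ and $\{1,2\}$ are invariant under $j\mapsto5-j$ and $j\mapsto3-j$. At a $3$- or $5$-vertex exactly one edge has a color that occurs only once there; we call it the \emph{minority edge}.

\begin{example}\label{ex:k35}
Take five triangles with every edge doubled and three further vertices $s_1,s_2,s_3$, and join $s_i$ to the $i$-th vertex of each triangle. This graph is $5$-regular, and it is connected with every edge on a cycle. It has no perfect matching, because deleting $s_1,s_2,s_3$ leaves five components of odd order. Contract the triangles to $3$-vertices $z_1,\dots,z_5$; this gives $K_{3,5}$. If $W$ is the set of those $s_i$ that get four red edges, a good coloring has $3+3|W|$ red edges, and the $z_j$ need between $5$ and $10$. So $W=\emptyset$ fails and $|W|=1$ is possible: color $s_1z_1,\dots,s_1z_4$,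 $s_2z_5$, $s_3z_1$ red (Figure~\ref{fig:k35}). Now expand the triangles. Exactly one red edge leaves each of $z_2,\dots,z_5$; inside, color one edge between the two other vertices red and the rest blue, so that all three vertices have one red edge. Exactly one \emph{blue} edge leaves $z_1$; do the same with the colors exchanged, so that all three vertices have four red edges.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\foreach \i in {1,2,3} \coordinate (s\i) at (1.5*\i,1.8);
\foreach \j in {1,...,5} \coordinate (z\j) at (1.5*\j-1.5,0);
\foreach \i/\j in {1/5,2/1,2/2,2/3,2/4,3/2,3/3,3/4,3/5} \draw[blue,thin,dashed] (s\i)--(z\j);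
\foreach \i/\j in {1/1,1/2,1/3,1/4,2/5,3/1} \draw[red,very thick] (s\i)--(z\j);
\foreach \i in {1,2,3} \fill (s\i) circle (2pt) node[above] {$s_\i$};
\foreach \j in {1,...,5} \fill (z\j) circle (2pt) node[below] {$z_\j$};
\end{tikzpicture}
\caption{A good coloring of $K_{3,5}$, which has no perfect matching. Red edges are solid, blue edges dashed. The $5$-vertices $s_1,s_2,s_3$ have $4,1,1$ red edges, and the $3$-vertices $z_1,\dots,z_5$ have $2,1,1,1,1$.}\label{fig:k35}
\end{figure}

The example contains the plan. Let $G$ be a counterexample to Theorem~\ref{thm:color} with fewest edges. It has no perfect matching, so the Gallai--Edmonds theorem gives a set $S$ and more than $|S|$ factor-critical components. A matching from $S$ cannot reach all of them. We raise the supply of red edges from $S$ by giving four of them to the vertices of a set $W\subseteq S$; each added vertex supplies three more, and the $3$-vertices, which accept two red edges, absorb the surplus. We choose $W$ as large as possible. If some component still receives no red edge, then near it no vertex can be added to $W$, and Lemma~\ref{lem:F} turns this into a family of sets with small neighborhoods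 (Section~\ref{sec:GE}). A count over these sets (Sections~\ref{sec:units} and~\ref{sec:charge}) is contradictory once certain configurations are known not to occur in $G$. These are excluded first (Sections~\ref{sec:red} and~\ref{sec:seven}), each time by replacing a part of $G$ by something smaller, as in the example.

\section{Reductions in a minimal counterexample}\label{sec:red}

From now on $G=(V,E)$ is a counterexample to Theorem~\ref{thm:color} with the fewest edges. It is connected, since otherwise each component has fewer edges and a good coloring. It has no perfect matching, and $|V|$ is even by \eqref{eq:parity}. Our reductions can create loops; for graphs with loops we define goodness by counting a loop twice.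

\begin{lemma}\label{lem:loops}
Every multigraph $H$, loops allowed, with degrees in $\{1,3,5\}$ and fewer edges than $G$ has a good coloring.
\end{lemma}

\begin{proof}
Deleting the loops leaves degrees in $\{1,3,5\}$, so the loopless part has a good coloring. At a $5$-vertex with one loop the other three edges split $1$ to $2$; give the loop the majority color, for a split $1$ to $4$. At a $5$-vertex with two loops or a $3$-vertex with one loop, give the loops the color opposite to the remaining edge.
\end{proof}

Let $\emptyset\neq Z\subsetneq V$. A set $R$ of edges leaving $Z$ is \emph{realizable} (for $Z$) if the edges meeting $Z$ can be colored so that the red edges leaving $Z$ are exactly those of $R$ and the condition of a good coloring holds at every vertex of $Z$. The basic case is the following.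
\begin{quote}
(M) If the edges of $R$ have distinct ends in $Z$ and $G[Z]$ minus these ends has a perfect matching, then $R$ is realizable.
\end{quote}
Indeed, color $R$ and the matching red and the rest blue; every vertex of $Z$ has one red edge. Each reduction below replaces $Z$ by a smaller gadget without changing degrees outside $Z$, takes a good coloring by Lemma~\ref{lem:loops}, and transfers colors to the edges leaving $Z$ so that every vertex outside $Z$ sees the same colors as before. If the resulting red set is realizable, then $G$ has a good coloring, which is a contradiction. The gadgets are a vertex, a few edges, and a vertex together with an edge.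

\begin{lemma}[contraction]\label{lem:contract}
There is no $U\subseteq V$ with $|U|\ge3$ and $d(U)\in\{1,3,5\}$ such that $G[U]-u$ has a perfect matching for every $u\in U$ incident with an edge leaving $U$.
\end{lemma}

\begin{proof}
Contract $U$ to one vertex of degree $d(U)$, deleting the edges inside $U$; there is at least one, in the matching of $G[U]-u$. In a good coloring of the smaller graph we may assume, after exchanging colors, that exactly one edge $e$ at the new vertex is red: the minority edge, or the only edge. The set $\{e\}$ is realizable by (M).
\end{proof}

\begin{lemma}[lifting]\label{lem:lift}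
Let $U\subseteq V$ with $d(U)=2c$, $1\le c\le3$, let $G[U]$ have a perfect matching, and let the edges leaving $U$ be partitioned into pairs $(x_i,y_i)$, $1\le i\le c$. Call a pair \emph{liftable} if the ends $u_i,u_i'$ of $x_i,y_i$ in $U$ are distinct and $G[U]-u_i-u_i'$ has a (possibly empty) perfect matching. Then $c\ne1$; if $c=2$, no pair is liftable; if $c=3$, not all pairs are liftable.
\end{lemma}

\begin{proof}
Suppose the contrary. Delete $U$ and, for each $i$, join the outer ends of $x_i$ and $y_i$ by a new edge $g_i$, a loop if they coincide. At least $2c$ edges are replaced by $c$. Take a good coloring and give $x_i,y_i$ the color of $g_i$. By (M), $\emptyset$ is realizable, and so is $\{x_i,y_i\}$ for a liftable pair. It suffices to reach one of these sets by exchanging colors. If $c=1$, make $g_1$ blue. If $c=2$ and $g_1,g_2$ have the same color, make them blue; otherwise make the edge of a liftable pair red. If $c=3$, some color occurs on at most one $g_i$; make it red.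
\end{proof}

A set left by seven edges cannot be contracted, because a $7$-vertex is not allowed. We lift two of the edges and contract the remaining five.

\begin{lemma}[seven edges]\label{lem:seven}
There is no $Z\subseteq V$ with $d(Z)=7$ and two leaving edges $a,b$ such that for each of the other five leaving edges $e$ both $\{e\}$ and $\{a,b,e\}$ are realizable.
\end{lemma}

\begin{proof}
Delete $Z$, join the outer ends of $a$ and $b$ by a new edge, and attach the other five edges to a new $5$-vertex. At least seven edges are replaced by six. Take a good coloring in which the minority edge $e$ at the new vertex is red, and give $a,b$ the color of the new edge. The red set is $\{e\}$ or $\{a,b,e\}$.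
\end{proof}

\begin{lemma}\label{lem:parallel}
A $5$-vertex is joined to another $5$-vertex, or to a $3$-vertex, by at most one edge.
\end{lemma}

\begin{proof}
Let $U=\{u,v\}$, where $u$ is a $5$-vertex joined to $v$ by $j\ge2$ edges. Then $G[U]$ has a perfect matching, and a pair consisting of a leaving edge at $u$ and one at $v$ is liftable. Let $\deg v=5$. If $j=5$, then $U=V$ and $G$ has a perfect matching. Otherwise $c=5-j\le3$ and all pairs can be chosen liftable. Let $\deg v=3$. If $j=3$, then $c=1$. If $j=2$, then $c=2$, and the pair containing the leaving edge at $v$ is liftable. Each case contradicts Lemma~\ref{lem:lift}.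
\end{proof}

The next lemma supplies Hall's condition with room to spare. We apply it both to single $5$-vertices and to factor-critical components.

\begin{lemma}[surplus]\label{lem:surplus}
Let $\emptyset\ne X\subseteq V$ and let $\mathcal J$ be a family of pairwise disjoint subsets of $V\setminus X$ such that each $J\in\mathcal J$ induces a factor-critical graph, has $d(J)\ge5$, and sends all its leaving edges to $X$. Then $|X|\ge|\mathcal J|+1$, with equality only if $\mathcal J=\emptyset$ and $|X|=1$. In particular, a nonempty independent set $Y$ of $5$-vertices has $|N(Y)|\ge|Y|+2$.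
\end{lemma}

\begin{proof}
For $\mathcal K\subseteq\mathcal J$ let $N_X(\mathcal K)$ be the set of vertices of $X$ adjacent to a member of $\mathcal K$. All degrees are at most $5$, so $5|\mathcal K|\le\sum_{J\in\mathcal K}d(J)\le5|N_X(\mathcal K)|$ for every $\mathcal K$. Suppose $|N_X(\mathcal K)|=|\mathcal K|\ge1$. Then all edges at $N_X(\mathcal K)$ go to members of $\mathcal K$, so no edge leaves $N_X(\mathcal K)\cup\bigcup\mathcal K$ and this set is $V$. By Hall's theorem the members of $\mathcal K$ can be matched to $N_X(\mathcal K)$, and since they are factor-critical, the matching extends to a perfect matching of $G$. This is impossible. So $|N_X(\mathcal K)|\ge|\mathcal K|+1$ for all $\mathcal K\ne\emptyset$, and $|X|\ge|\mathcal J|+1$.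

Suppose $|X|=|\mathcal J|+1\ge2$, and let $U=X\cup\bigcup\mathcal J$. Then $|U|\equiv|X|+|\mathcal J|$ is odd and $|U|\geq3$. All edges leaving $U$ are at $X$, there are at most $5|X|-5|\mathcal J|=5$ of them, and their number is odd by \eqref{eq:parity}. For $u\in X$ every $\mathcal K$ has at least $|\mathcal K|$ neighbors in $X\setminus u$, so the members of $\mathcal J$ can be matched to $X\setminus u$, and this extends to a perfect matching of $G[U]-u$. This contradicts Lemma~\ref{lem:contract}. For the last claim take $X=N(Y)$ and the one-element subsets of $Y$.
\end{proof}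

\section{Two configurations left by seven edges}\label{sec:seven}

The final count fails in two bipartite configurations, each left by seven edges. We exclude them with Lemma~\ref{lem:seven}. The work lies in finding $a,b$ such that all five sets $\{a,b,e\}$ are realizable.

\begin{lemma}\label{lem:first}
There are no disjoint nonempty independent sets $K,J$ of $5$-vertices with $|J|=|K|+1$ such that every vertex of $J$ has a neighbor in $K$ and all edges at $K$ go to $J$ except exactly one edge $a$, which joins some $s_a\in K$ to $V\setminus(K\cup J)$.
\end{lemma}

\begin{proof}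
Suppose they exist, and let $Z=K\cup J$. There are $5|K|-1$ edges between $K$ and $J$, so $5|J|-(5|K|-1)=6$ edges leave $Z$ at $J$. Call them \emph{outs}, and let $\tau(t)\in J$ be the end of the out $t$. Thus $d(Z)=7$. Put $N_J(Y)=N(Y)\cap J$.

\emph{Step 1: neighborhoods.} If $\emptyset\ne Y\subseteq K\setminus s_a$, then $|N_J(Y)|\ge|Y|+2$ by Lemma~\ref{lem:surplus}. If $s_a\in Y\subseteq K$, then $5|Y|-1\le5|N_J(Y)|$ gives $|N_J(Y)|\ge|Y|$. Suppose that equality holds for such a $Y$, and let $U=Y\cup N_J(Y)$. The edges leaving $U$ are $a$ and $5|Y|-(5|Y|-1)=1$ edge at $N_J(Y)$. The two bounds just proved give Hall's condition for all subsets of $Y$, so $G[U]$ has a perfect matching, contrary to Lemma~\ref{lem:lift} with $c=1$. Hence $|N_J(Y)|\ge|Y|+1$ for all nonempty $Y\subseteq K$.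

\emph{Step 2: realizable sets.} By Step 1 and Hall's theorem, $K$ can be matched to $J\setminus\tau(t)$, and $K\setminus s_a$ to $J\setminus\{\tau(t),\tau(t')\}$ if $\tau(t)\ne\tau(t')$. By (M), $\{t\}$ is realizable for every out $t$, and $\{a,t,t'\}$ is realizable whenever $\tau(t)\ne\tau(t')$. By Lemma~\ref{lem:seven} it suffices to find an out $b$ such that $\{a,b,e\}$ is realizable also for the outs $e\ne b$ with $\tau(e)=\tau(b)$.

\emph{Step 3: the choice of $b$.} If some vertex of $J$ has exactly one out, take it as $b$. Otherwise every vertex with outs has at least two, and at most four because it has a neighbor in $K$. The six outs are then distributed as $(3,3)$, $(2,4)$ or $(2,2,2)$. Let $J_0$ be the set of vertices of $J$ without outs; $N(J_0)\subseteq K$.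

In the cases $(3,3)$ and $(2,4)$ we have $|J_0|=|K|-1$, so $|K|=1$ by Lemma~\ref{lem:surplus}. Then $s_a$ sends four edges to the two vertices of $J$, contrary to Lemma~\ref{lem:parallel}.

In the case $(2,2,2)$ let $\tau_1,\tau_2,\tau_3$ be the vertices with outs, so $|J_0|=|K|-2$. We need a coloring in which both outs at some $\tau_j$ are red, which (M) does not provide; we get it from minimality. Let $H$ consist of $Z$, a new vertex, and all edges at $K$, with $a$ redirected to the new vertex. In $H$ each $\tau_j$ is a $3$-vertex, the new vertex is a $1$-vertex, and there are $5|K|$ edges, six fewer than the edges of $G$ meeting $Z$. Take a good coloring of $H$, let $\alpha_j\in\{1,2\}$ be the number of red edges at $\tau_j$ and $\varepsilon=[a\text{ is red}]$. Every $5$-vertex has a number of red edges congruent to $1$ modulo $3$. Counting red edges from the two sides of $H$ gives $|K|\equiv|J_0|+\sum\alpha_j+\varepsilon$, so $\sum\alpha_j+\varepsilon\equiv2\pmod3$. This sum lies between $3$ and $7$, so it is $5$, and $(\varepsilon,\sum\alpha_j)$ is $(0,5)$ or $(1,4)$. Exchanging the colors interchanges the two, so let $a$ be red and $\alpha_j=2$ for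 exactly one $j$. Color the two outs $b,b'$ at $\tau_j$ red and the other outs blue. Then $\tau_j$ has four red edges and the other two vertices $\tau_i$ have one, so $\{a,b,b'\}$ is realizable, as required.
\end{proof}

The second configuration contains a $3$-vertex $z$. A small instance shows the colorings to look for. Let $M=\{m_1,\dots,m_5\}$ be completely joined to $I=\{t_1,t_2,t_3\}$, let $z$ be adjacent to $m_1,m_2,m_3$, and let the remaining seven edges at $M$ leave: one at each of $m_1,m_2,m_3$ and two at each of $m_4,m_5$. Let $a,b$ be the leaving edges at $m_4$ and $e$ the one at $m_1$. Coloring $a,b,e,m_4t_1,m_4t_2,m_5t_3,m_2z,m_3z$ red realizes $\{a,b,e\}$, with four red edges at $m_4$, two at $z$ and one at all other vertices. We look for colorings of this shape in general.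

\begin{lemma}\label{lem:second}
There is no triple $(M,I,z)$ such that $M,I$ are disjoint independent sets of $5$-vertices, $z$ is a $3$-vertex, $N(I)\cup N(z)\subseteq M$ and $|M|=|I|+2$.
\end{lemma}

\begin{proof}
Take such a triple with $|M|$ minimum, and let $Z=M\cup I\cup\{z\}$. By Lemma~\ref{lem:parallel}, $z$ has three distinct neighbors. Exactly $5|M|-5|I|-3=7$ edges leave $Z$, all at $M$; call them \emph{outs}, and let $s_e$ be the end in $M$ of the out $e$. For $Y\subseteq M$ let
\[
I(Y)=\{t\in I:N(t)\subseteq Y\},\qquad \beta(Y)=|Y|-|I(Y)|,\qquad k(Y)=|N(z)\cap Y|,
\]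
let $\operatorname{out}(Y)$ be the number of outs at $Y$, and $N_I(Y)=N(Y)\cap I$. Then $\beta(\emptyset)=0$ and $\beta(M)=2$. The function $\beta$ is submodular because $I(Y)\cap I(Y')=I(Y\cap Y')$ and $I(Y)\cup I(Y')\subseteq I(Y\cup Y')$. It controls neighborhoods: since $N_I(K)=I\setminus I(M\setminus K)$,
\begin{equation}\label{eq:NI}
|N_I(K)|=|K|-2+\beta(M\setminus K)\qquad(K\subseteq M).
\end{equation}

\emph{Step 1: lower bounds.} Let $\emptyset\ne Y\subseteq M$. Then (a) $\beta(Y)\ge1$, and $\beta(Y)\ge2$ if $|Y|\ge2$, by Lemma~\ref{lem:surplus} applied to $Y$ and $I(Y)$. Also (b) $\beta(Y)\ge3$ if $k(Y)=3$ and $Y\ne M$, since $\beta(Y)\geq2$ by (a) and $\beta(Y)=2$ would make $(Y,I(Y),z)$ a smaller triple.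

\emph{Step 2: if $\emptyset\ne K\subsetneq M$ and $\beta(M\setminus K)=2$, then $k(K)+\operatorname{out}(K)\ge4$.} As $k+\operatorname{out}$ is monotone, we may assume that $K$ is minimal among nonempty sets with $\beta(M\setminus K)=2$. Let $J=N_I(K)$, so $|J|=|K|$ by \eqref{eq:NI}, and let $c=k(K)+\operatorname{out}(K)$. Exactly $c$ edges leave $K\cup J$ at $K$, and $5|J|-(5|K|-c)=c$ at $J$. Since $z\notin K\cup J$ and $G$ is connected, $c\ge1$. For $\emptyset\ne Y\subsetneq K$ the set $M\setminus Y$ has at least two elements, so $\beta(M\setminus Y)\ge2$ by (a) and $\beta(M\setminus Y)\ge3$ by the minimality of $K$. Thus $|N_I(Y)|\ge|Y|+1$ by \eqref{eq:NI}, and $N_I(Y)\subseteq J$. By Hall's theorem $G[K\cup J]$ has a perfect matching, and it still has one after deleting any vertex of $K$ and any vertex of $J$. Pair each leaving edge at $K$ with one at $J$; all pairs are liftable, so $c\ge4$ by Lemma~\ref{lem:lift}.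

\emph{Step 3: $\{e\}$ is realizable for every out $e$.} By (M) it suffices to match $M\setminus s_e$ to $I\cup\{z\}$; both have $|I|+1$ elements. Let $\emptyset\ne K\subseteq M\setminus s_e$. If $\beta(M\setminus K)\ge2$, then $|N_I(K)|\ge|K|$ by \eqref{eq:NI}. Otherwise $M\setminus K=\{s_e\}$ and $\beta(M\setminus K)=1$ by (a), so $|N_I(K)|=|K|-1$, and $z\in N(K)$ because $z$ has three neighbors in $M$. Hall's condition holds.

\emph{Step 4: a criterion for triples.} Let $R$ be a set of three outs, $R(Y)$ the number of them at $Y$, and $s_0\in M$. Suppose that every nonempty $Y\subseteq M\setminus s_0$ satisfies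
\begin{equation}\label{eq:crit}
\beta(Y)\ge R(Y)+\max(0,k(Y)-1).
\end{equation}
Then $R$ is realizable. To see this, apply Lemma~\ref{lem:F} to the bipartite graph with sides $M$ and $I\cup\{z\}\cup R$, where each out in $R$ is an edge from its end in $M$ to a vertex of its own. Let the demand be $4$ at $s_0$ and $1$ on $M\setminus s_0$, and the capacity $2$ at $z$ and $1$ on $I\cup R$. The total demand $|M|+3$ equals the total capacity $|I|+5$, so a solution attains all capacities and, colored red, realizes $R$. For $K\subseteq M$ and $Y=M\setminus K$ the condition of Lemma~\ref{lem:F} is $|K|+3[s_0\in K]\le|N_I(K)|+\min(2,k(K))+R(K)$, which by \eqref{eq:NI} reads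
\[
\beta(Y)+\min(2,k(K))+R(K)\ge2+3[s_0\in K].
\]
Let $s_0\in K$. Substituting $k(K)=3-k(Y)$ and $R(K)=3-R(Y)$, and using $2-\min(2,3-k)=\max(0,k-1)$, we obtain \eqref{eq:crit}, which is trivial for $Y=\emptyset$ and assumed otherwise. Let $s_0\notin K$. The inequality holds if $\beta(Y)\ge2$; otherwise $Y=\{s_0\}$ by (a), and $k(K)\ge2$.

By (a) and (b), $\beta(Y)\ge\max(1,k(Y))$ for nonempty $Y\subseteq M\setminus s_0$, so \eqref{eq:crit} holds whenever $R(Y)\le1$.

\emph{Step 5: every vertex of $M$ has at most one out.} If $s_0$ has two outs $a,b$, then for each $R=\{a,b,e\}$ we have $R(Y)\le1$ on $M\setminus s_0$. All these sets are realizable by Step 4, and Step 3 and Lemma~\ref{lem:seven} give a contradiction.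

\emph{Step 6: the obstructions.} Fix an out $a$ and let $s_0=s_a$. Let $R=\{a,b,e\}$ and let $Y\subseteq M\setminus s_0$ violate \eqref{eq:crit}. Then $R(Y)=2$, so $s_b,s_e\in Y$, and $|Y|\ge2$ by Step 5. By (a) the inequality holds if $k(Y)\le1$. By (a) and (b) it can fail only if $k(Y)=\beta(Y)=2$ (\emph{type $2$}) or $k(Y)=\beta(Y)=3$ (\emph{type $3$}). Let $\mathcal C$ be the family of all subsets of $M\setminus s_0$ of type $2$ or $3$. If some out $b\neq a$ has $s_b$ outside all members of $\mathcal C$, then all sets $\{a,b,e\}$ are realizable and Lemma~\ref{lem:seven} is contradicted. So $C^*=\bigcup\mathcal C$ contains the ends of all outs other than $a$; in particular $\mathcal C\ne\emptyset$.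

The family $\mathcal C$ is closed under union. Let $Y,Y'\in\mathcal C$. In each case submodularity bounds $\beta(Y\cup Y')$ from above by $\beta(Y)+\beta(Y')-\beta(Y\cap Y')$, while $\beta(Y\cup Y')\ge k(Y\cup Y')$.
\begin{itemize}
\item Both of type $3$: $k(Y\cap Y')=3$, so the bound is $6-3$, and the union has type $3$.
\item Types $2$ and $3$: $k(Y\cap Y')=2$, so the bound is $5-2$, and the union has type $3$.
\item Both of type $2$, missing the same neighbor of $z$: $k(Y\cap Y')=k(Y\cup Y')=2$, the bound is $4-2$, and the union has type $2$.
\item Both of type $2$, missing different neighbors: $k(Y\cap Y')=1$, $k(Y\cup Y')=3$, the bound is $4-1$, and the union has type $3$.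
\end{itemize}
Hence $C^*\in\mathcal C$. Let $K=M\setminus C^*$; then $s_0\in K$ and $\operatorname{out}(K)=1$. If $C^*$ has type $2$, then $k(K)+\operatorname{out}(K)=2$, contrary to Step 2. If $C^*$ has type $3$, then $k(K)=0$, and $J=N_I(K)$ has $|K|+1$ elements by \eqref{eq:NI}. Every vertex of $J$ has a neighbor in $K$, and all edges at $K$ go to $J$ except $a$, which leaves $Z$. This contradicts Lemma~\ref{lem:first}.
\end{proof}

\section{Where the red edges run short}\label{sec:GE}

Let $V=V_0\cup S\cup C$ and $\mathcal Q$ be as in the Gallai--Edmonds theorem. The members of $\mathcal Q$ are called \emph{nodes}; there is at least one, since $G$ has no perfect matching. For a node $q$ let $d_q=d(q)$, which is odd by \eqref{eq:parity}. If $d_q\le5$, then $q$ is a single vertex of degree $d_q$, by Lemma~\ref{lem:contract}. A node is \emph{light} if $d_q=3$, \emph{heavy} if $d_q\ge5$, and a heavy node is \emph{ordinary} if $d_q=5$. So a light node is a $3$-vertex, any set of ordinary nodes is an independent set of $5$-vertices, and the nodes that are neither light nor heavy are $1$-vertices. For an edge set $F$ between $S$ and $V_0$, $d_F(q)$ is the number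 of edges of $F$ leaving $q$. The \emph{capacity} $c_q$ is $2$ for light nodes and $1$ for all others.

A pair $(W,F)$ is \emph{admissible} if $W$ is a set of $5$-vertices of $S$, $F$ is a set of edges between $S$ and $V_0$, $d_F(s)=1+3[s\in W]$ for $s\in S$, and $d_F(q)\le c_q$ for all nodes $q$. A maximum matching gives an admissible pair with $W=\emptyset$. A heavy or light node with $d_F(q)=0$ is \emph{uncovered}. Every admissible pair has an uncovered node. Otherwise color red the set $F$, a perfect matching of $G[C]$ and, in each node with $d_F(q)=1$, a perfect matching of $q$ minus the end of its $F$-edge. Then the vertices of $W$ have four red edges, light nodes one or two, $1$-vertices of $V_0$ need nothing, and all other vertices have one; this coloring is good.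

Choose an admissible pair $(W,F)$ with $|W|$ maximum and, subject to that, with the fewest uncovered nodes. Let $q_0$ be uncovered. To locate the obstruction we collect what can be reached from $q_0$ by exchanges. An \emph{alternating path} is a sequence $q_0s_1q_1\cdots s_mq_m$, $m\ge0$, with $s_i\in S$ and nodes $q_i$, together with edges $q_{i-1}s_i\notin F$ and $s_iq_i\in F$. Let $B$ be the set of nodes at which an alternating path ends, and let $A\subseteq S$ be the set of vertices adjacent to a node of $B$. All edges leaving nodes of $B$ go to $A$. Let $B_3$ and $B_5$ be the sets of light and heavy nodes in $B$. For $X\subseteq A$ let $N_B(X)$ be the set of nodes of $B$ adjacent to $X$, $N_5(X)=N_B(X)\cap B_5$, and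
\[
w(X)=|X\cap W|,\quad y(X)=|X|+3w(X),\quad \ell(X)=e(X,B_3),\quad o(X)=5|X|-e(X,B).
\]
Thus $y(X)$ is the red supply of $X$, and $o(X)\ge0$ measures how far $X$ is from sending five edges per vertex to $B$. All four functions are additive. A vertex of degree at most $3$, or an edge inside $X$, contributes at least $2$ to $o(X)$, so
\begin{equation}\label{eq:o}
o(X)\le1\ \Longrightarrow\ X\text{ is an independent set of $5$-vertices.}
\end{equation}
For $N\subseteq B_5$ let $\operatorname{exc}(N)=\sum_{t\in N}(d_t-5)$. This number is even and nonnegative, and it is $0$ exactly when all nodes of $N$ are ordinary.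

\begin{lemma}\label{lem:AB}
\begin{enumerate}
\item[(i)] $B=B_3\cup B_5$, and all $F$-edges at $A$ go to $B$.
\item[(ii)] $|B|=y(A)+1$.
\item[(iii)] $|N_B(X)|\ge y(X)+1$ for $\emptyset\ne X\subseteq A$.
\item[(iv)] $o(A)+\operatorname{exc}(B_5)=2|B_3|-15w(A)-5$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $q\in B\setminus q_0$ and take a shortest alternating path to $q$. Its nodes are distinct, and so are the $s_i$: if $s_i=s_j$ with $i<j$, one could go from $q_{i-1}$ through $s_i$ directly to $q_j$. Let $F_q$ arise from $F$ by exchanging $F$-edges and non-$F$-edges along the path. This raises the degree of $q_0$ from $0$ to $1$, lowers that of $q$ by $1$, and changes no other degree, so $(W,F_q)$ is admissible. If $q$ were a $1$-vertex or had $d_F(q)=2$, the number of uncovered nodes would drop. So $q$ is heavy or light and $d_F(q)=1$.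

Let $s\in A$. If $s$ has a non-$F$-edge to a node of $B$, then an alternating path to that node continues through $s$ along any $F$-edge at $s$, so all these edges go to $B$. If $s$ has an $F$-edge to $q\in B$, then $q\ne q_0$, this is the only $F$-edge at $q$, and it is the last edge of an alternating path to $q$; the edge before it is a non-$F$-edge from $s$ to $B$, and we are in the first case. This proves (i). The $F$-edges at $A$ are therefore the $F$-edges leaving nodes of $B$; there are $y(A)$ of the former and $|B|-1$ of the latter, which is (ii).

Put $F_{q_0}=F$. For every $q\in B$, the $F_q$-edges at $A$ go to $B$, $q$ has $F_q$-degree $0$ and all other nodes of $B$ have $F_q$-degree $1$. For (iii) take $q\in N_B(X)$: the $y(X)$ edges of $F_q$ at $X$ end in distinct nodes of $N_B(X)\setminus q$. For (iv), count the edges between $A$ and $B$: $5|A|-o(A)=5|B_5|+\operatorname{exc}(B_5)+3|B_3|$. By (ii), $5|A|=5|B_5|+5|B_3|-15w(A)-5$. Subtract.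
\end{proof}

Part (iv) shows that light nodes are what make the obstruction possible: $|B_3|\ge3$. In a $5$-regular graph they enter only through contraction. The maximality of $|W|$ has not been used yet; it will bound the number of edges from $A$ to light nodes. For $X\subseteq A$ let
\[
u(X)=\sum_{q\in B}\min(c_q,e(X,q))-y(X)
\]
be the spare capacity seen by $X$. It is submodular, and $u(\emptyset)=0$. Let $m(X)$ be the number of light nodes in $B$ with at least two edges to $X$, and $n(X)$ the number of those with all three edges to $X$. For $j\in\{0,1,2,3\}$ we have $\min(2,j)=[j\ge1]+[j\ge2]=j-[j=3]$. With Lemma~\ref{lem:AB}(iii) this gives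
\begin{align}
u(X)&=|N_5(X)|+\ell(X)-n(X)-y(X),\label{eq:u}\\
u(X)&=|N_B(X)|+m(X)-y(X)\ \ge\ 1+m(X)\ \ge\ 1+n(X)\qquad(X\ne\emptyset).\label{eq:um}
\end{align}
A nonempty $X\subseteq A$ is a \emph{block} if $u(X)\le2$ and \emph{tight} if $u(X)=1$. A block has too little spare capacity for the three extra edges of a new vertex of $W$. By \eqref{eq:um}, $n(X)\le1$ for blocks and $m(X)=0$ for tight sets.

\begin{lemma}\label{lem:blocks}
Every $s\in A$ lies in a block, and every $s\in A\cap W$ lies in a tight set.
\end{lemma}

\begin{proof}
If $s\in W$, then $|N_B(\{s\})|\ge5$ by Lemma~\ref{lem:AB}(iii), so the five edges at $s$ go to distinct nodes and $u(\{s\})=5-4=1$. If $s\notin W$ and $\deg s\le3$, then $u(\{s\})\le3-1$. Let $s\notin W$ be a $5$-vertex. Suppose that some set $F^*$ of edges between $A$ and $B$ has degree $4$ at $s$, degree $1+3[s'\in W]$ at each $s'\in A\setminus s$, and at most $c_q$ at each $q\in B$. Replace the $F$-edges at $A$ by $F^*$. The $F$-edges at $S\setminus A$ avoid $B$, and the degrees of nodes outside $B$ do not change by Lemma~\ref{lem:AB}(i). So we obtain an admissible pair for $W\cup\{s\}$, contrary to the choice of $W$. By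 Lemma~\ref{lem:F} some $X\subseteq A$ has $u(X)<3[s\in X]$. Since $u\ge0$, we have $s\in X$ and $u(X)\le2$.
\end{proof}

Finally, for $X\subseteq A$ let $\operatorname{int}(X)$ be the set of nodes of $B_5$ all of whose leaving edges go to $X$, and $\beta(X)=|X|-|\operatorname{int}(X)|$. Lemma~\ref{lem:surplus} says:
\begin{equation}\label{eq:beta}
\beta(X)\ge1\text{ for }X\ne\emptyset,\qquad\beta(X)\ge2\text{ for }|X|\ge2 .
\end{equation}

\section{Cores, loose parts and units}\label{sec:units}

The contradiction is visible in an ideal case. Suppose that $A$ is partitioned into blocks $X$ with $|X|\ge2$ and $w(X)=n(X)=0$. Then \eqref{eq:u} gives $|N_5(X)|+\ell(X)\le|X|+2$ and \eqref{eq:beta} gives $|\operatorname{int}(X)|\le|X|-2$, so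
\[
2|X|-|N_5(X)|-|\operatorname{int}(X)|-\ell(X)\ge0 .
\]
Sum over the parts. A heavy node is counted at least twice, being adjacent to two parts or interior to one, and a light node three times. So $2|A|-2|B_5|-3|B_3|\ge0$, whereas Lemma~\ref{lem:AB}(ii) gives $2|A|-2|B_5|-3|B_3|=-|B_3|-2$.

In general three things go wrong: blocks overlap, a block may be a single vertex, and a block may have $n(X)=1$; each of the last two costs one unit in the displayed inequality. There is room to pay for this. By Lemma~\ref{lem:AB}(ii) and (iv),
\begin{equation}\label{eq:room}
2\bigl(2|A|-2|B_5|-3|B_3|\bigr)+o(A)+\operatorname{exc}(B_5)+27w(A)=-9,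
\end{equation}
because the first term equals $-2|B_3|-12w(A)-4$. So the local quantities $o$, $\operatorname{exc}$ and $27w$ may be spent, as may the overcount at heavy nodes adjacent to three or more parts. This section deals with the overlaps, and the next one with the payments.

If two tight sets intersect, then $u(X\cup X')\le1+1-u(X\cap X')\le1$, so their union is tight. Hence the maximal tight sets, called \emph{cores} and denoted by $\Theta$, are pairwise disjoint. For each maximal block $X$ let $D_X$ be the set of vertices of $X$ lying in no core; the nonempty sets $D_X$ are the \emph{loose parts}.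

\begin{lemma}\label{lem:parts}
\begin{enumerate}
\item[(i)] A light node of $B$ has at most one edge to a given core, and a heavy node of $B$ is adjacent to at most one core.
\item[(ii)] A core is contained in or disjoint from each maximal block, and the intersection of two distinct maximal blocks is empty or tight.
\item[(iii)] The cores and the loose parts partition $A$; each loose part $D$ has $w(D)=0$ and equals $D_X$ for a unique maximal block $X$.
\item[(iv)] A light node has all three edges to at most one maximal block.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The first claim is $m(\Theta)=0$. If a heavy node $t$ is adjacent to distinct cores $\Theta,\Theta'$, it contributes $1$ to each of $u(\Theta),u(\Theta'),u(\Theta\cup\Theta')$, and every other node contributes to $u(\Theta\cup\Theta')$ at most the sum of its two contributions. So $u(\Theta\cup\Theta')\le1+1-1$, contrary to maximality.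

(ii) If a maximal block $X$ meets $\Theta$, then $u(X\cup\Theta)\le2+1-1$, so $X\cup\Theta$ is a block and $\Theta\subseteq X$. If $X\ne X'$ are maximal blocks that meet, then $X\cup X'$ is not a block, so $u(X\cap X')\le2+2-3$.

(iii) A vertex outside all cores lies in a maximal block by Lemma~\ref{lem:blocks}, and in only one by (ii). It is not in $W$, again by Lemma~\ref{lem:blocks}.

(iv) Otherwise its three edges go to a tight set $X\cap X'$, which has $m=0$.
\end{proof}

A core together with its heavy neighbors behaves in the count like a single heavy node. A \emph{unit} is a pair $\mathcal U=(\Theta,N)$, where either $\Theta$ is a core and $N=N_5(\Theta)$ (possibly empty), or $\Theta=\emptyset$ and $N=\{t\}$ for a node $t\in B_5$ adjacent to no core. By Lemma~\ref{lem:parts}(i), the sets $N$ partition $B_5$, and each edge leaving a node of $N$ goes to $\Theta$ or to a loose part. For a loose part $D$ let $e(D,\mathcal U)$ be the number of edges between $D$ and nodes of $N$, and call $D$ and $\mathcal U$ \emph{adjacent} if it is positive. Let $r_{\mathcal U}$ be the number of loose parts adjacent to $\mathcal U$, and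
\[
\ell_{\mathcal U}=\ell(\Theta),\qquad x_{\mathcal U}=o(\Theta)+\operatorname{exc}(N)+15w(\Theta)\ \ge0 .
\]
We drop the index when the unit is fixed.

\begin{lemma}\label{lem:unit}
Let $\mathcal U=(\Theta,N)$ be a unit.
\begin{enumerate}
\item[(i)] $|N|+\ell=|\Theta|+3w(\Theta)+1$.
\item[(ii)] $\sum_De(D,\mathcal U)=5+x-4\ell$, the sum over all loose parts.
\item[(iii)] If $\ell=0$ and $x\le1$, then $\Theta=\emptyset$, $x=0$, and $N$ is a single $5$-vertex.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For a core this is $u(\Theta)=1$ in the form \eqref{eq:u}, with $n(\Theta)=0$; for $\Theta=\emptyset$ it reads $1=1$.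

(ii) Of the $5|N|+\operatorname{exc}(N)$ edges leaving nodes of $N$, exactly $5|\Theta|-o(\Theta)-\ell$ go to $\Theta$. By (i), $5|N|-5|\Theta|=15w(\Theta)+5-5\ell$, and the difference is $5+x-4\ell$.

(iii) Here $w(\Theta)=0$, $o(\Theta)\le1$, and $\operatorname{exc}(N)=0$ because it is even. So $N$ is an independent set of $5$-vertices, and $|N|=|\Theta|+1$ by (i). Suppose $\Theta\ne\emptyset$. By \eqref{eq:o}, $\Theta$ is an independent set of $5$-vertices, and since $\ell=0$ all but $o(\Theta)$ of its edges go to $N$. If $o(\Theta)=0$, then $|N(\Theta)|=|\Theta|+1$, contrary to Lemma~\ref{lem:surplus}. If $o(\Theta)=1$, the exceptional edge ends outside $\Theta\cup N$, every node of $N=N_5(\Theta)$ has a neighbor in $\Theta$, and $(\Theta,N)$ is the configuration excluded by Lemma~\ref{lem:first}. So $\Theta=\emptyset$, $|N|=1$ and $x=\operatorname{exc}(N)=0$.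
\end{proof}

\section{Discharging}\label{sec:charge}

We distribute the left side of \eqref{eq:room} over loose parts and units, and then move charge until every share is nonnegative. Let $\rho(D)$ be the number of units adjacent to the loose part $D$, and put
\[
\operatorname{ch}(D)=4|D|+o(D)-2\ell(D)-2\rho(D),\qquad \operatorname{ch}(\mathcal U)=2r-4+2\ell+x .
\]

\begin{lemma}\label{lem:total}
The total charge is $-9$.
\end{lemma}

\begin{proof}
The terms $-2\rho(D)$ and $2r_{\mathcal U}$ cancel, as both count adjacent pairs. By Lemma~\ref{lem:unit}(i), $-4=4|\Theta|+12w(\Theta)-4|N|-4\ell$, so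
\[
-4+2\ell+x=4|\Theta|+o(\Theta)-2\ell(\Theta)+27w(\Theta)-4|N|+\operatorname{exc}(N).
\]
Summing over all parts and units, and using $w(D)=0$ and $\ell(A)=3|B_3|$, we get $4|A|+o(A)-6|B_3|+27w(A)-4|B_5|+\operatorname{exc}(B_5)$, the left side of \eqref{eq:room}.
\end{proof}

\subsection*{Units with $r\le1$}

If $r=0$, then $x=4\ell-5$ by Lemma~\ref{lem:unit}(ii), so $\ell\ge2$ and $\operatorname{ch}(\mathcal U)=6\ell-9>0$. Such units keep their charge. A unit with $r=1$ is a \emph{satellite} of the unique loose part adjacent to it. Its charge $-2+2\ell+x$ may be negative. It plays the role of an interior node in the ideal case, and we move all of its charge to that part.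

Fix a loose part $D=D_X$. Let $\rho_1$ be the number of its satellites and $\rho_2=\rho(D)-\rho_1$ the number of adjacent units with $r\ge2$. Let $M$ be the union of $D$ and the sets $\Theta$ of its satellites, and let $E(D)$ be the charge of $D$ after the move. Call $D$ \emph{special} if $n(X)=1$ and the unit of every core contained in $X$ is adjacent to $D$; put $\varepsilon=[D\text{ is special}]$.

\begin{lemma}\label{lem:E}
The set $\operatorname{int}(M)$ is the union of the sets $N$ of the satellites of $D$, and
\begin{align}
E(D)&=4\beta(M)-2\bigl(\rho_2+\ell(M)\bigr)+o(M)+\operatorname{exc}(\operatorname{int}(M))+27w(M),\label{eq:E}\\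
\rho_2+\ell(M)&\le\beta(M)+3w(M)+2+\varepsilon,\label{eq:blockineq}\\
E(D)&\ge2\beta(M)-4-2\varepsilon+o(M)+\operatorname{exc}(\operatorname{int}(M))+21w(M).\label{eq:Elow}
\end{align}
\end{lemma}

\begin{proof}
A node of a satellite $(\Theta,N)$ sends its edges to $\Theta\cup D\subseteq M$. Conversely, let $t\in\operatorname{int}(M)$ belong to the unit $(\Theta,N)$. If $\Theta=\emptyset$, then all edges leaving $t$ go to $D$, and the unit is a satellite. If $\Theta\ne\emptyset$, then $t$ has an edge to $\Theta$, so $\Theta$ meets $M$ and is the core of a satellite.

Sum $|\Theta|-|N|=\ell_{\mathcal U}-1-3w(\Theta)$ over the satellites and add $|D|$. Since $\sum\ell_{\mathcal U}=\ell(M)-\ell(D)$ and $w(D)=0$,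
\begin{equation}\label{eq:betaM}
|D|-\ell(D)-\rho_1=\beta(M)-\ell(M)+3w(M).
\end{equation}
The satellites carry the charge $-2\rho_1+2\ell(M)-2\ell(D)+o(M)-o(D)+\operatorname{exc}(\operatorname{int}(M))+15w(M)$. Adding $\operatorname{ch}(D)$ gives
\[
E(D)=4\bigl(|D|-\ell(D)-\rho_1\bigr)-2\rho_2+2\ell(M)+o(M)+\operatorname{exc}(\operatorname{int}(M))+15w(M),
\]
and \eqref{eq:betaM} turns this into \eqref{eq:E}.

By Lemma~\ref{lem:parts}(ii), $X$ is the disjoint union of $D$ and cores $\Theta_1,\dots,\Theta_p$; let $j$ of them have a unit not adjacent to $D$. The set $N_5(X)$ contains the disjoint sets $N_5(\Theta_i)$ and one node from each of the other $\rho(D)-(p-j)$ units adjacent to $D$. Each $\Theta_i$ satisfies $|N_5(\Theta_i)|+\ell(\Theta_i)-y(\Theta_i)=1$. So \eqref{eq:u} gives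
\[
2\ge u(X)\ge p+\rho(D)-(p-j)+\ell(D)-|D|-n(X)=\rho_2+\ell(M)-\beta(M)-3w(M)+j-n(X),
\]
the last step by \eqref{eq:betaM}. Since $n(X)\le1$, we have $n(X)-j\le\varepsilon$, and \eqref{eq:blockineq} follows. Inserting it into \eqref{eq:E} gives \eqref{eq:Elow}.
\end{proof}

\subsection*{Payments}

By \eqref{eq:beta} and \eqref{eq:Elow}, $E(D)<0$ is possible only if $D$ is special or $|M|=1$; these are the two defects of the ideal case. Units with $r\ge2$ pay for them. For a special part $D_X$ let $z_X$ be the light node with all three edges to $X$.
\begin{itemize}
\item[(P1)] If $D$ is not special, $|M|=1$ and $E(D)<0$, every unit $\mathcal U$ with $r\ge2$ adjacent to $D$ pays $e(D,\mathcal U)-1$ to $D$.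
\item[(P2)] If $D=D_X$ is special and $E(D)<0$, every unit with $r\ge2$ whose core lies in $X$ and is adjacent to $z_X$ pays $2$ to $D$.
\end{itemize}
By Lemma~\ref{lem:parts}(iv) the node $z_X$ determines $X$, so a unit pays by (P2) at most once for each light node adjacent to its core, and at most $2\ell$ in total.

\begin{lemma}\label{lem:Dnonneg}
After the payments every loose part has nonnegative charge. A part that receives payments by \emph{(P1)} is a single $5$-vertex with at most three edges to each unit.
\end{lemma}

\begin{proof}
Let $D=D_X$ with $E(D)<0$. If $w(M)\ge1$, then \eqref{eq:Elow} and \eqref{eq:beta} give $E(D)\ge2-4-2+21>0$. So $w(M)=0$.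

\emph{Case $|M|\ge2$.} Here $\beta(M)\ge2$, so \eqref{eq:Elow} forces $\varepsilon=1$, $\beta(M)=2$ and $o(M)+\operatorname{exc}(\operatorname{int}(M))\le1$, and it gives $E(D)\ge-2$. By \eqref{eq:o}, $M$ is an independent set of $5$-vertices. The even number $\operatorname{exc}(\operatorname{int}(M))$ is $0$, so $\operatorname{int}(M)$ is an independent set of $|M|-2$ vertices of degree $5$ with all neighbors in $M$. If all edges of $z_X$ went to $M$, then $(M,\operatorname{int}(M),z_X)$ would contradict Lemma~\ref{lem:second}. So some edge of $z_X$ goes to $X\setminus M$, hence to a core $\Theta\subseteq X$ not contained in $M$. Its unit is adjacent to $D$, because $D$ is special, and is not a satellite, so $r\ge2$. It pays $2$ by (P2).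

\emph{Case $|M|=1$.} Let $M=D=\{s\}$. By \eqref{eq:beta}, $\operatorname{int}(M)=\emptyset$ and $\beta(M)=1$. A satellite has $N\ne\emptyset$ and $N\subseteq\operatorname{int}(M)$, so there is none, and all units adjacent to $D$ have $r\ge2$. Let $o=o(D)$ and $\tau=\sum(e(D,\mathcal U)-1)\ge0$, the sum over these units. The edges from $s$ to $B$ number $5-o=\ell(D)+\rho_2+\tau$. So \eqref{eq:E} and \eqref{eq:blockineq} become
\[
E(D)=2\tau+3o-6,\qquad\tau+o\ge2-\varepsilon .
\]
As $E(D)<0$, we have $\tau\le2$ and $o\le1$. Hence $s$ is a $5$-vertex by \eqref{eq:o}, and $e(D,\mathcal U)\le\tau+1\le3$ for all units. If $D$ is not special, (P1) pays $\tau$, and $E(D)+\tau=3(\tau+o)-6\ge0$. If $D$ is special, then $E(D)\ge2(\tau+o)-6\ge-4$. The node $z_X$ has at most one edge to $s$ by Lemma~\ref{lem:parallel} and at most one to each core, so it is adjacent to at least two cores in $X$. Their units are adjacent to $D$ and thus have $r\ge2$, and (P2) pays at least $4$.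
\end{proof}

\begin{lemma}\label{lem:Unonneg}
After the payments every unit with $r\ge2$ has nonnegative charge.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:unit}(ii) the unit pays at most $5+x-4\ell-r$ by (P1), and it pays at most $2\ell$ by (P2). It keeps at least
\[
(2r-4+2\ell+x)-(5+x-4\ell-r)-2\ell=3r-9+4\ell,
\]
which is nonnegative unless $r=2$ and $\ell=0$. In that case the charge is $x$, nothing is paid by (P2), and the unit has $5+x$ edges to its two adjacent parts. Let $x\ge2$. By Lemma~\ref{lem:Dnonneg} a part receiving by (P1) takes at most three of these edges; since $5+x>6$, at most one of the two parts receives, and it receives at most $2\le x$. Let $x\le1$. By Lemma~\ref{lem:unit}(iii), $x=0$ and $N$ is a single $5$-vertex. A receiving part is a single $5$-vertex too, so $e(D,\mathcal U)=1$ by Lemma~\ref{lem:parallel}, and the payment is $0$.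
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:color}]
Suppose the theorem fails, and let $G$ be a counterexample with the fewest edges, as above. After all moves, units with $r=0$ have positive charge, units with $r=1$ have charge $0$, and units with $r\ge2$ and loose parts have nonnegative charge by Lemmas~\ref{lem:Unonneg} and~\ref{lem:Dnonneg}. The moves preserve the total, which is $-9$ by Lemma~\ref{lem:total}. This contradiction proves the first statement. In a $5$-regular graph the red edges of a good coloring form a $\{1,4\}$-factor.
\end{proof}

\begin{thebibliography}{1}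

\bibitem{AFMZ}
S.~Akbari, S.~Friedland, K.~Markstr\"om and S.~Zare,
\emph{On 1-sum flows in undirected graphs},
arXiv:1503.07131 (2015).

\end{thebibliography}
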